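# V-graphs of diameter at least three and finite sets of valuations

## 1. One valuation? The groups $\mathbb Q^\times/N$ for the primes $5$ and $13$

Here is a first guess. Let $D$ be an infinite division ring and let $N$ be a normal subgroup of finite index in $D^\times$ that contains $-1$. On the non-trivial cosets of $N$ put a graph in which two cosets are joined at least when one can pick an element from each with sum $1$, and which is compatible with the group law in a sense made precise below. If this graph is spread out, so that some two vertices are far apart, then there ought to be one valuation behind it: $N$ should be open in the topology of a single non-trivial valuation of $D$.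

How far is "far"? We shall see on $\mathbb Q$ that distance $3$ is not enough for one valuation, that distance $3$ still looks good for finitely many, and that diameter $2$ gives nothing. The theorem of this talk is that at diameter $\ge 3$ finitely many valuations always suffice, provided $D$ is finite-dimensional over its centre. First the definitions.

**Definition 1.1 (valuations and topologies).** A valuation on $D$ is a surjective homomorphism $v\colon D^\times\to\Gamma$ onto a totally ordered group $\Gamma$ such that $v(a+b)\ge\min(v(a),v(b))$ whenever $a,b,a+b\in D^\times$. It is non-trivial if $\Gamma\ne\{0\}$. Its topology $\tau_v$ has as basic neighborhoods of $x$ the sets $x+\{y: y=0\text{ or }v(y)>\gamma\}$, $\gamma\in\Gamma$. For a finite set $\widetilde T$ of valuations, the topology defined by $\widetilde T$ is the coarsest one finer than all $\tau_v$, $v\in\widetilde T$; its basic neighborhoods of $x$ are finite intersections of the sets above, taken over $v\in\widetilde T$.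

For instance, in the topology of $\{v_5,v_{13}\}$ on $\mathbb Q$, a basic neighborhood of $1$ consists of the rationals $q$ with $q=1$, or $v_5(q-1)>a$ and $v_{13}(q-1)>b$. For a subgroup $N$, openness needs to be checked only at $1$: if $U=\{0\}\cup\{v>\gamma\}$ and $1+U\subseteq N$, then for $n_0\in N$ the set $n_0(1+U)=n_0+n_0U\subseteq N$ is a neighborhood of $n_0$, because $n_0U=\{0\}\cup\{v>v(n_0)+\gamma\}$. The same holds for finite intersections of such $U$.

Graphs are simple and undirected. $d(x,y)$ is the length of a shortest path, $d(x,x)=0$, and $d(x,y)=\infty$ if there is no path. The diameter is the supremum of all $d(x,y)$, so a disconnected graph has infinite diameter.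

**Definition 1.2 (V-graphs).** Write $a^*=aN\in D^\times/N$. A V-graph on $D^\times/N$ is a graph $\Delta$ with vertex set $D^\times/N\setminus\{1^*\}$ such that for all $a,b,c\in D^\times\setminus N$:

(V1) if $1=a'+b'$ for some $a'\in a^*$, $b'\in b^*$, then $d(a^*,b^*)\le1$;

(V2)+(V3) the set $\{a^*\ne1^*: d(a^*,c^*)\le1\}\cup\{1^*\}$ is a subgroup of $D^\times/N$.

If such a $\Delta$ exists, we say that $D^\times/N$ supports the V-graph $\Delta$. So a closed ball of radius $1$, with the identity added, is a subgroup.

**Example 1.3 (groups of order at most $4$).** Let $G=D^\times/N\neq 1$. If $G$ is cyclic of order $\le4$, let $g$ be a generator. The ball around $g$ with $1$ is a subgroup containing $g$, so it is $G$, and $g$ is joined to every other vertex. The same holds for $g^{-1}$. At most one vertex is not $g$ or $g^{-1}$, so the graph is complete. If $G=\{1,a,b,c\}$ is the Klein four-group and there is an edge, say $a$ to $b$, then the ball around $a$ with $1$ contains $a,b$, so it is $G$. Then $c$ is joined to $a$, and $b$ is joined to $a$, so the balls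 around $b$ and around $c$ are also everything: the graph is complete. Otherwise it is edgeless, of diameter $\infty$. So the first group that can carry a V-graph of diameter $\ge3$ is the Klein four-group with no edges.

**Example 1.4 (one prime).** For a prime $p\equiv1\bmod4$ let
$$N^{(p)}=\{p^{2a}u\in\mathbb Q^\times: a\in\mathbb Z,\ v_p(u)=0,\ u\bmod p\text{ is a square}\}.$$
It contains $-1$, it contains $1+\{0\}\cup\{v_p>0\}$ translated as above (every $q$ with $q=1$ or $v_p(q-1)>0$), so it is $p$-adically open, and $\mathbb Q^\times/N^{(p)}\cong(\mathbb Z/2)^2$ through the parity of $v_p$ and the quadratic character of the unit part $qp^{-v_p(q)}$. The edgeless graph on the three vertices is a V-graph: the subgroups in (V2)+(V3) are the $\{1,c\}$. For (V1) let $a+b=1$ with $a,b\notin N^{(p)}$; we must show that $a,b$ have the same class. If $v_p(a)>0$, then $b\equiv1\bmod p$ and $b\in N^{(p)}$, which is excluded; likewise $v_p(b)>0$ is impossible. If $v_p(a)<0$, then $b=-a(1-a^{-1})$, and $-1$ and $1-a^{-1}$ are in $N^{(p)}$, so $b$ has the class of $a$. If $v_p(a)=0$,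 then $v_p(b)=0$, and $a,b$ are non-square units mod $p$, of the same class. The guess is right here.

**Example 1.5 (two primes: one valuation is not enough).** Let $N=N^{(5)}\cap N^{(13)}$. The map $\mathbb Q^\times\to\mathbb Q^\times/N^{(5)}\times\mathbb Q^\times/N^{(13)}$ is onto: use $5^a13^bc$, with $c$ an integer prime to $65$ whose residues mod $5$ and mod $13$ are chosen at will. So $G=\mathbb Q^\times/N\cong(\mathbb Z/2)^2\times(\mathbb Z/2)^2$. Join distinct $a=(a_1,a_2)$, $b=(b_1,b_2)\neq 1$ if for $i=1,2$ we have $a_i=b_i$ or $a_i=1$ or $b_i=1$. The ball around $c$ with $1$ is $C_1\times C_2$ with $C_i=\{1,c_i\}$ if $c_i\neq1$ and $C_i=(\mathbb Z/2)^2$ if $c_i=1$, a subgroup. (V1) holds in each coordinate by Example 1.4, trivially when a coordinate is $1$. Now choose $x=(x_1,x_2)$, $y=(y_1,y_2)$ with $1,x_i,y_i$ distinct for $i=1,2$. An element equal or joined to both has $i$-th coordinate in $\{1,x_i\}\cap\{1,y_i\}=\{1\}$, so there is none, and $d(x,y)\ge3$. The path $x,(x_1,1),(1,y_2),y$ gives $d(x,y)=3$.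

$N$ is open for $\{v_5,v_{13}\}$. It is not open for one valuation. Indeed, a non-trivial valuation of $\mathbb Q$ is $\ell$-adic up to equivalence. Choose $p\in\{5,13\}$, $p\ne\ell$. The number $2$ is a non-square mod $5$ and mod $13$. By the Chinese remainder theorem there are integers $a\equiv1\bmod\ell^k$ with $a\equiv2\bmod p$, for every $k$; these are arbitrarily $\ell$-adically close to $1$ and lie outside $N^{(p)}\supseteq N$.

**Example 1.6 (diameter $2$: no finite set is enough).** Let $N_0=N^{(5)}$, $N_1=\{q\in\mathbb Q^\times:\sum_\ell v_\ell(q)\text{ even}\}$ and $N=N_0\cap N_1\ni-1$. As $11\in N_0\setminus N_1$, $N\subsetneq N_0$, and $N$ has finite index. Join distinct non-trivial classes of $\mathbb Q^\times/N$ if their images in $\mathbb Q^\times/N_0$ are equal or one of the images is $1$. Balls with $1$ are preimages of subgroups, and (V1) is inherited from Example 1.4. So this is a V-graph. The non-trivial element of $N_0/N$ is joined to all other vertices, and lifts of two distinct non-trivial classes of $\mathbb Q^\times/N_0$ are not joined. Hence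 the diameter is $2$. But for any finite set $\ell_1,\dots,\ell_k$ of primes, Dirichlet's theorem gives primes $q\equiv1\bmod(\ell_1\cdots\ell_k)^j$ for every $j$, and a prime is never in $N_1$. So $N$ is not open for any finite set of non-trivial valuations of $\mathbb Q$.

The problem now reads as follows. It is taken from Ido Efrat, Andrei S. Rapinchuk, Yoav Segev, "On graphs and valuations", arXiv:1401.8213 (2014). A known result states: if $D$ is infinite, $N\ni -1$ is normal of finite index, $D^\times/N$ supports a V-graph of diameter $\ge4$, and $D$ is commutative or a finite-dimensional division algebra over a field of finite transcendence degree over its prime field, then $N$ is open for one non-trivial valuation; and $4$ cannot be lowered to $3$ there. The question is whether diameter $\ge3$ gives a non-empty finite set $\widetilde T$ of non-trivial valuations for which $N$ is open, when (i) $D$ is commutative, or (ii) $D$ is a finite-dimensional division algebra over a finitely generated field. The answer is yes in both cases. In case (i), $D$ is its own centre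 $K$. In case (ii) the base field lies in $K$, so $[D:K]<\infty$; finite generation is not used. So both follow from Theorem A.

Throughout, $N$ is a normal subgroup of finite index in $D^\times$ with $-1\in N$, and $G=D^\times/N$. For $g,h\in G$ write $g\perp h$ if $g=1$ or $h=1$ or $d(g,h)\le1$.

**Theorem A.** Let $D$ be an infinite division ring, finite-dimensional over its centre $K$. If $G$ supports a V-graph of diameter $\ge3$, then $N$ is open with respect to the topology of a non-empty finite set of non-trivial valuations of $D$.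

**Theorem B.** Let $D$ be as in Theorem A.

1. Let $\Delta$ be a V-graph of diameter $\ge3$ on $G$. There are $r\ge1$, a direct decomposition $G=G_1\times\dots\times G_r$ with all $G_i\ne1$, and non-trivial valuations $v_1,\dots,v_r$ of $D$ with pairwise distinct topologies, such that, with $N_i=\ker(D^\times\to G\to G_i)$ (so $N=\bigcap N_i$): $N_i$ is $\tau_{v_i}$-open; $G_i\perp\prod_{j\ne i}G_j$ elementwise; and the subgraph $\Delta_i$ induced on $G_i\setminus\{1\}$ is a V-graph on $D^\times/N_i$ of diameter $\ge3$.
2. In (1), $r\le\log_4|G|$. If $r\ge2$ then $\operatorname{diam}\Delta=3$; hence if $\operatorname{diam}\Delta\ge4$, $N$ is open for a single valuation. If $N$ is open for a finite set $\widetilde T$ of non-trivial valuations, then $\{\tau_{v_1},\dots,\tau_{v_r}\}\subseteq\{\tau_v:v\in\widetilde T\}$. So $r$ is the least number of valuations needed.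
3. Conversely, let $v_1,\dots,v_r$ be non-trivial valuations of $D$ with pairwise distinct topologies, and let $N_i\ni-1$ be $\tau_{v_i}$-open normal subgroups of finite index such that each $D^\times/N_i$ supports a V-graph of diameter $\ge3$. Then $D^\times/\bigcap N_i\cong\prod D^\times/N_i$ supports a V-graph of diameter $\ge3$.
4. In Theorem A, $3$ cannot be replaced by $2$; and the bound $r\le\log_4|G|$ is attained for every $r$.

Theorem A follows from B(1): each $N_i$ is open for $v_i$, hence for the finer topology of $\{v_1,\dots,v_r\}$, and so is $N=\bigcap N_i$.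

The plan of the proof of B(1). From two far-apart vertices we build a small subring $B$ with $1+B\subseteq N$, pass to an ideal $I$ of infinitesimals in a saturated extension, and study its multiplier ring $O$. The central part of $O$ turns out to have finitely many maximal ideals, with a valuation ring at each. One maximal ideal gives a valuation; several give a direct decomposition of $G$ to which induction applies.

## 2. The relation $\perp$ and two vertices without a common neighbor

This section turns the graph axioms into a calculus of subgroups. Fix a V-graph $\Delta$ of diameter $\ge3$ on $G$. For $a,b\in D^\times$ write $a\perp b$ if $a^*\perp b^*$, and put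
$$C(c)=\{a\in D^\times: a\perp c\}.$$
If $c\in N$ this is $D^\times$; if $c\notin N$ it is a subgroup by (V2)+(V3). It contains $N$ and $c$, and depends only on $c^*$. The relation is symmetric: $a\in C(b)$ iff $b\in C(a)$. We use the same notation $C(g)\le G$ for $g\in G$. The move we shall make again and again is: if $s\perp t$ and $gs\perp t$, then $g=(gs)s^{-1}\in C(t)$, and we may then switch sides, $t\in C(g)$.

In Example 1.4, $C(c)=N\cup cN$ for $c\notin N$: only elements of the same class are related.

**Lemma 2.1.** If $a,b\in D^\times$ and $a-b\in N$ or $a+b\in N$, then $a\perp b$.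

*Proof.* We may assume $a,b\notin N$. Since $-1\in N$, $-b\in b^*$, so it suffices to treat $a+b=n\in N$. Then $1=n^{-1}a+n^{-1}b$ with $n^{-1}a\in a^*$, $n^{-1}b\in b^*$ ($N$ is normal), and (V1) applies. $\square$

**Lemma 2.2.** If $m,n\in N$, $a\in D^\times$ and $m+na\ne0$, then $m+na\in C(a)$.

*Proof.* $(m+na)-na=m\in N$, so $m+na\perp na$, and $(na)^*=a^*$. $\square$

The vertex set is finite, so the diameter (possibly $\infty$) is attained. Fix $x,y\in D^\times\setminus N$ with $d(x^*,y^*)\ge3$ and put $z=xy$. An element of $C(x)\cap C(y)$ outside $N$ would give $d(x^*,y^*)\le2$, so $C(x)\cap C(y)=N$.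

**Lemma 2.3.** $z\notin N$ and $C(x)\cap C(z)=C(y)\cap C(z)=N$.

*Proof.* If $z\in N$, then $y\in x^{-1}N\subseteq C(x)$, so $y\in C(x)\cap C(y)=N$, a contradiction. If $g\in C(x)\cap C(z)$, then $x,z\in C(g)$, so $y=x^{-1}z\in C(g)$ and $g\in C(x)\cap C(y)=N$. If $g\in C(y)\cap C(z)$, then $x=zy^{-1}\in C(g)$, and again $g\in N$. $\square$

**Lemma 2.4.** If $h\in G$ and $h\perp g$ for all $g\in G$, then $h=1$.

*Proof.* $h\perp x^*$ and $h\perp y^*$, and $C(x^*)\cap C(y^*)=1$. $\square$

Lemma 2.4 is exactly what fails in Example 1.6, where the non-trivial class of $N_0/N$ is related to everything.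

## 3. Finite sets translated into a coset

We need a supply of elements in $N$ whose sums are again under control. This section works for every infinite $D$ and every finite-index normal subgroup $N\ni-1$. The tool is the Hales–Jewett theorem. For a finite alphabet $Y_0$ and an integer $L$, a combinatorial line in $Y_0^L$ with active set $\emptyset\ne S\subseteq\{1,\dots,L\}$ is a set of words $(y_i)$ whose coordinates outside $S$ are fixed and whose coordinates in $S$ are all equal to a letter $y$ that runs through $Y_0$. For example $\{(0,2,0),(1,2,1),(2,2,2)\}$ is a line in $\{0,1,2\}^3$ with $S=\{1,3\}$. The theorem: given $Y_0$ and $k$, there is $L$ such that every $k$-coloring of $Y_0^L$ has a monochromatic line.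

**Lemma 3.1.** For finite non-empty $Y_0\subset D$ and $k\ge1$ there is a finite $Y\subset D$ such that every $k$-coloring of $Y$ has a monochromatic set $t+dY_0\subseteq Y$ with $d\in D^\times$, $t\in D$.

*Proof.* Take $L$ from Hales–Jewett. As $D$ is infinite, choose inductively $d_1,\dots,d_L\in D$ with all non-empty subset sums non-zero (each $d_j$ has to avoid finitely many values). Put $Y=\{\sum d_iy_i:(y_i)\in Y_0^L\}$, and color $Y_0^L$ through $(y_i)\mapsto\sum d_iy_i$. A line with active set $S$ maps onto $t+\big(\sum_{i\in S}d_i\big)Y_0$, where $t$ is the contribution of the fixed coordinates. $\square$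

Let $s_1=1,s_2,\dots,s_q\in D^\times$ represent the elements of $G$, $q=|G|$.

**Lemma 3.2.** For finite $Y\subset D$ and $g\in D^\times$ there is $\nu\in D$ with $\nu+Y\subseteq gN$.

*Proof.* If $\nu'+g^{-1}Y\subseteq N$, then $g\nu'+Y\subseteq gN$; so take $g=1$. Enlarge $Y$ so that $|Y|\ge2$ and let $Y'=\bigcup_is_iY$. Color $D$ by the cosets of $N$ and $\{0\}$. By Lemma 3.1 some $t+dY'$ with $d\ne0$ is monochromatic. It has at least two elements, so it lies in a coset $g'N$. Then $d^{-1}t+Y'\subseteq d^{-1}g'N=s_iN$ for some $i$. Since $s_iY\subseteq Y'$, we get $d^{-1}t+s_iY\subseteq s_iN$, that is $s_i^{-1}d^{-1}t+Y\subseteq N$. $\square$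

**Lemma 3.3.** For finite $Y\subset D$ there is $n\in N$ with $1+nY\subseteq N$.

*Proof.* Take $\nu$ with $\nu+(Y\cup\{0\})\subseteq N$. Then $\nu\in N$; put $n=\nu^{-1}$, so $1+nY=\nu^{-1}(\nu+Y)\subseteq N$. $\square$

**Lemma 3.4.** Every $a\in D$ is a sum of two elements of $N$. For $w\in D^\times$, every $a\in D$ is $n_1w+n_2w$ with $n_1,n_2\in N$.

*Proof.* With $\nu,\nu+a\in N$ write $a=(\nu+a)+(-\nu)$. For the second claim apply this to $aw^{-1}$. $\square$

## 4. A subring $B$ with $1+B\subseteq N$

The aim is a non-zero additive group $B$ with $1+B\subseteq N$, closed under multiplication. Still $D$ is any infinite division ring. For $w\in\{x,y,z\}$ put $P_w=\{n\in N:1+nw\in N\}$: the multipliers that make $w$ "small".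

**Lemma 4.1.** If $w\ne w'$ in $\{x,y,z\}$ and $n\in P_w$, then $(1+nw)P_{w'}=P_{w'}$.

*Proof.* The point is that a combination of two small terms lies in two centralizers at once. Let $k\in P_{w'}$ and $u=1+nw+kw'$. If $u=0$, then $kw'=-(1+nw)\in N$ and $w'\in N$, a contradiction. So $u\ne0$. By Lemma 2.2, $u=(1+nw)+kw'\in C(w')$ and $u=(1+kw')+nw\in C(w)$, so $u\in C(w)\cap C(w')=N$ by Section 2. Hence $1+(1+nw)^{-1}kw'=(1+nw)^{-1}u\in N$, which shows $(1+nw)^{-1}P_{w'}\subseteq P_{w'}$. Next, $(1+nw)^{-1}=1+n'w$ with $n'=-(1+nw)^{-1}n\in N$, because $1-(1+nw)^{-1}nw=(1+nw)^{-1}(1+nw-nw)$. So $n'\in P_w$, and the inclusion for $n'$ reads $(1+nw)P_{w'}\subseteq P_{w'}$. $\square$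

Try to finish with $x$ and $y$ alone. We want sums of elements $nx$. To add a second term, write $(1+n'x)+nx=g(1+g^{-1}nx)$ with $g=1+n'x$; we need $g^{-1}n$ to be admissible again. But Lemma 4.1 says that $1+n'x$ stabilizes $P_y$, and it says nothing about $P_x$. This is where the attempt stops. One could instead measure the smallness of $nx$ through $y$, writing $x=m_1y+m_2y$; but then Lemma 2.2 only puts $1+nx$ in $C(y)$, not in $N$. The third vertex $z$ repairs this: measure $nx$ through $y$ and through $z$, and use $C(y)\cap C(z)=N$.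

By Lemma 3.4 fix $x=m_1y+m_2y=l_1z+l_2z$ with $m_i,l_i\in N$, and put
$$P=\{n\in N:\pm nm_1\in P_y,\ \pm nl_1\in P_z\},\qquad M=\{g\in N:gP_y=P_y,\ gP_z=P_z\}.$$
$M$ is a group, $P=-P$, and $MP=P$. By Lemma 3.3, applied to $\{\pm m_1y,\pm l_1z\}$, $P\ne\emptyset$.

**Lemma 4.2.** If $n\in P$, then $1+nx\in M$.

*Proof.* $1+nx\ne0$ since $x\notin N$. As $1+nm_1y\in N$, Lemma 2.2 applied to $1+nx=(1+nm_1y)+nm_2y$ gives $1+nx\in C(y)$. Likewise $1+nx\in C(z)$. So $1+nx\in C(y)\cap C(z)=N$, that is $n\in P_x$. Now Lemma 4.1 with $w=x$ and $w'=y,z$ gives $1+nx\in M$. $\square$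

**Proposition 4.3.** Let $B$ be the additive group generated by $Px$. Then $B$ is a non-zero (non-unital) subring, $1+B\subseteq M\subseteq N$, and $MB=B$.

*Proof.* $B\ne0$ as $P\ne\emptyset$, and $MB=B$ as $MP=P$. Since $P=-P$, every element of $B$ is a sum of elements of $Px$. If $g\in M$ and $n\in P$, then $g+nx=g(1+g^{-1}nx)\in M$ by Lemma 4.2, as $g^{-1}n\in P$. By induction on the number of summands, $1+B\subseteq M$. For $b,b'\in B$, $(1+b)b'\in MB=B$, so $bb'\in B$. $\square$

The next two lemmas say that $B$ is large enough: it absorbs any finite set after scaling, and it contains all elements that look small against a suitable finite set.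

**Lemma 4.4.** For finite $S\subset D$ there is $n\in N$ with $nS\subseteq B$.

*Proof.* Write each $s\in S$ as $k_sx+k_s'x$ with $k_s,k_s'\in N$. By Lemma 3.3 choose $n\in N$ with all $1\pm nkm_1y$ and $1\pm nkl_1z$ in $N$ for $k\in\{k_s,k_s':s\in S\}$. Then $nk\in P$ for these $k$, so $ns=nk_sx+nk_s'x\in B$. $\square$

For finite $E\subset D$ put $U_E=\{\alpha\in D:1+\alpha e\in N\text{ for all }e\in E\}$.

**Lemma 4.5.** There is a finite $E_0$ with $U_{E_0}\subseteq B$.

*Proof.* Write $s_i^{-1}x^{-1}=k_i+k_i'$ with $k_i,k_i'\in N$. Let $E_0$ consist of all $\pm s_ik\,m_1y$ and $\pm s_ik\,l_1z$ with $1\le i\le q$, $k\in\{k_i,k_i'\}$. Let $0\ne\alpha\in U_{E_0}$ and choose $i$ with $\alpha s_i\in N$. Then $\alpha s_ik_i,\alpha s_ik_i'\in P$, and $\alpha=\alpha s_i(s_i^{-1}x^{-1})x=\alpha s_ik_ix+\alpha s_ik_i'x\in B$. $\square$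

## 5. Infinitesimals, their multiplier ring, and the failure of the dichotomy

We now let "small against every finite set" become a single ideal. Let $D^\bullet$ be a $|D|^+$-saturated elementary extension of $D$ in the language with a predicate for every finitary relation on $D$; such extensions exist by a textbook theorem. For $S\subseteq D^k$ let $S^\bullet$ be its interpretation. Two principles are used.

*Transfer:* a first-order statement about $D$ and its relations holds in $D$ iff it holds in $D^\bullet$. *Saturation:* a family of at most $|D|$ sets, each definable with parameters from $D$ and finitely many further elements fixed for the whole family, has non-empty intersection if all its finite subfamilies do. For example, in $\mathbb Q^\bullet$ the sets $\{\alpha\ne0: v_5^\bullet(\alpha)>k\}$, $k\in\mathbb Z$, have a common element: a non-zero $\alpha$ with $v_5^\bullet(\alpha)\in\mathbb Z^\bullet$ larger than every ordinary integer. We call such values infinite.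

By transfer every $\alpha\in D^{\bullet\times}$ lies in exactly one $s_iN^\bullet$, so $D^{\bullet\times}/N^\bullet=G$. Classes $\alpha^*$ and the relation $\perp$ make sense on $D^{\bullet\times}$, and Lemma 2.1 holds there with $N^\bullet$. Put
$$I=\{\alpha\in D^\bullet:1+\alpha D\subseteq N^\bullet\}=\bigcap_{E\subset D\text{ finite}}U_E^\bullet .$$

**Lemma 5.1.** $I=\bigcap_{c\in D^\times}(Bc)^\bullet$. Moreover $I$ is a non-zero additive group, $DI=ID=I$, $II\subseteq I$, $1+I\subseteq N^\bullet$ and $I\cap D=0$.

*Proof.* For $d\in D^\times$ we have $d(1+\alpha d)d^{-1}=1+d\alpha$ and $N^\bullet$ is normal, so also $I=\{\alpha:1+D\alpha\subseteq N^\bullet\}$. The first description gives $ID=I$, the second $DI=I$.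

For $c\in D^\times$, $U_{c^{-1}E_0}=U_{E_0}c\subseteq Bc$ by Lemma 4.5, so $I\subseteq(Bc)^\bullet$. Conversely let $\alpha\in(Bc)^\bullet$ for all $c\in D^\times$. For $d\in D^\times$ take $c=d^{-1}$: then $\alpha d\in B^\bullet$ and $1+\alpha d\in N^\bullet$ by Proposition 4.3. So the formula holds, and $I$ is an additive group. Since $B\cdot Bc\subseteq Bc$, $II\subseteq I$.

$I\ne0$: for finitely many $c_j\in D^\times$, Lemma 4.4 gives $n\in N$ with all $nc_j^{-1}\in B$, so $0\ne n\in\bigcap Bc_j$. Saturation applied to the sets $(Bc)^\bullet\setminus\{0\}$ gives a non-zero element of $I$. Taking $d=1$ in the definition gives $1+I\subseteq N^\bullet$. If $d\in D^\times$, then $1+d(-d^{-1})=0\notin N^\bullet$, so $d\notin I$. $\square$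

Let $O=\{\alpha\in D^\bullet:\alpha I\subseteq I\}$.

**Lemma 5.2.** For $\gamma\in D^{\bullet\times}$: $\ \gamma^{-1}I\subseteq I\iff\gamma+I\subseteq\gamma N^\bullet\iff I\gamma^{-1}\subseteq I$.

*Proof.* This translates membership in $O$ into a statement about classes. As $ID=I$, $\gamma^{-1}I\subseteq I$ iff $1+\gamma^{-1}\varepsilon\in N^\bullet$ for all $\varepsilon\in I$. As $DI=I$, $I\gamma^{-1}\subseteq I$ iff $1+\varepsilon\gamma^{-1}\in N^\bullet$ for all $\varepsilon\in I$. Both say that $\gamma+\varepsilon\in\gamma N^\bullet=N^\bullet\gamma$ for all $\varepsilon\in I$. $\square$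

**Proposition 5.3.** $O=\{\alpha:I\alpha\subseteq I\}$. $O$ is a subring of $D^\bullet$ containing $D$, $I$ is a proper two-sided ideal of $O$, and $1+I\subseteq O^\times$. If $\gamma\in O^\times$, then all elements of $\gamma+I$ have class $\gamma^*$.

*Proof.* Every non-zero element of $D^\bullet$ is some $\gamma^{-1}$, so Lemma 5.2 gives the first claim. $O$ is a ring, and $DI\subseteq I$ gives $D\subseteq O$. $I\subseteq O$ since $II\subseteq I$; it is an ideal on both sides by the two descriptions of $O$, and $1\notin I$ by Lemma 5.1. Let $\gamma\in1+I$. Then $\gamma\in N^\bullet$ is non-zero and lies in $O$, and $\gamma+I=1+I\subseteq N^\bullet=\gamma N^\bullet$, so $\gamma^{-1}\in O$. The last claim is Lemma 5.2, since $\gamma^{-1}I\subseteq I$. $\square$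

With one valuation in mind, the sensible next target is the dichotomy "$\alpha\in O$ or $\alpha^{-1}\in O$ for every $\alpha\ne0$", as for a valuation ring. It is false in general.

**Example 5.4.** Let $D=\mathbb Q$ and $N=N^{(5)}\cap N^{(13)}$. Then
$$I=\{\alpha:\alpha=0\text{ or }v_5^\bullet(\alpha),v_{13}^\bullet(\alpha)\text{ both infinite}\}.$$
If both values are infinite and $d\in\mathbb Q$, then $1+\alpha d$ is congruent to $1$ modulo $5$ and modulo $13$, so it lies in $N^\bullet$. If $v_5^\bullet(\alpha)\le k$ with $k\in\mathbb Z$, let $d=5^{-k-1}c$ with $c\in\{1,2\}$ such that $\alpha d\notin N^{(5)\bullet}$ (possible as $2\notin N^{(5)}$). Then $v_5^\bullet((\alpha d)^{-1})>0$, so $1+\alpha d=\alpha d(1+(\alpha d)^{-1})\notin N^{(5)\bullet}$ and $\alpha\notin I$. The same works with $13$, as $2\notin N^{(13)}$. Consequently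
$$O=\{\alpha:\alpha=0\text{ or }v_5^\bullet(\alpha)\ge-k\text{ and }v_{13}^\bullet(\alpha)\ge-k\text{ for some }k\in\mathbb N\}.$$
"$\supseteq$" is clear. If, say, $v_5^\bullet(\alpha)=-\nu$ with $\nu$ infinite, then $\varepsilon=5^\nu13^\nu\in I$ but $v_5^\bullet(\alpha\varepsilon)=0$, so $\alpha\notin O$.

Now take $\alpha=5^{-\nu}13^{\nu}$ with $\nu$ infinite. Neither $\alpha$ nor $\alpha^{-1}$ is in $O$, and the dichotomy fails exactly here. But look at $\alpha-1$: $v_5^\bullet(\alpha-1)=-\nu$ and $v_{13}^\bullet(\alpha-1)=0$, so $(\alpha-1)^{-1}\in O$.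

So the thing to hope for is that after subtracting a suitable constant, the inverse falls into $O$, with constants from one finite set that serves all $\alpha$. This is the key lemma, and Hales–Jewett is what finds the constant.

**Lemma 5.5 (key lemma).** There is a finite $Y\subset D$ such that for every $\alpha\in D^\bullet$ there is $c\in Y$ with $\alpha\ne c$ and $(\alpha-c)^{-1}\in O$.

*Proof.* By Lemma 5.2 we want $c$ such that all elements of $\alpha-c+I$ are non-zero of one class. Apply Lemma 3.1 to $Y_0=\{0,s_1,\dots,s_q\}$ and to $k$ = the number of subgroups of $G$; let $Y$ be the resulting set. Given $\alpha$, for $c\in Y$ let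
$$S_c=\{(\alpha-c+\varepsilon)^*:\varepsilon\in I,\ \alpha-c+\varepsilon\ne0\},$$
which is non-empty as $I\ne0$, and let $H_c\le G$ be the subgroup generated by $S_c^{-1}S_c$. It measures how far $S_c$ is from being one class.

**Step 1: different constants interact.** Let $c\ne c'$ in $Y$, $\delta=c-c'$, and let $\beta=\alpha-c+\varepsilon$, $\beta'=\alpha-c'+\varepsilon'$ be non-zero with $\varepsilon,\varepsilon'\in I$. Then $\delta^{-1}\beta'-\delta^{-1}\beta=1+\delta^{-1}(\varepsilon'-\varepsilon)\in1+I\subseteq N^\bullet$, so $\delta^{-1}\beta'\perp\delta^{-1}\beta$. Thus, writing $\delta$ also for its class, for $\sigma\in\delta^{-1}S_c$ the subgroup $C(\sigma)$ contains $\delta^{-1}S_{c'}$, hence all $(\delta^{-1}s)^{-1}(\delta^{-1}s')=s^{-1}s'$ with $s,s'\in S_{c'}$, hence $H_{c'}$. So $H_{c'}\perp\delta^{-1}S_c$ elementwise.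

**Step 2: a monochromatic configuration kills $H$.** Color $c\in Y$ by the subgroup $H_c$. We get $c_0=t$ and $c_i=t+ds_i$ ($1\le i\le q$) in $Y$, $d\ne0$, with a common $H=H_{c_0}=H_{c_i}$. Put $\delta_i=c_0-c_i=-ds_i\neq 0$ and fix $s\in S_{c_0}$. For $h\in H=H_{c_i}$, Step 1 says that $C(h)$ contains the class of $\delta_i^{-1}s$ for every $i$. Hence it contains $(\delta_i^{-1}s)(\delta_1^{-1}s)^{-1}=\delta_i^{-1}\delta_1=s_i^{-1}$, as $s_1=1$. The $s_i^{-1}$ run through all classes, so $h\perp G$ and $h=1$ by Lemma 2.4. Thus $H=1$ and $|S_{c_0}|=1$.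

**Step 3: conclusion.** Put $\gamma=\alpha-c_0$. If $\gamma\in I$, then $S_{c_0}$ is the set of classes of $I\setminus\{0\}$; this is all of $G$, because $ID^\times=I$. As $G\ne1$, that contradicts $|S_{c_0}|=1$. So $\gamma\notin I$, $0\notin\gamma+I$, all elements of $\gamma+I$ have class $\gamma^*$, and $\gamma^{-1}\in O$ by Lemma 5.2. $\square$

## 6. The centre: finitely many maximal ideals, each with a valuation ring

Now let $[D:K]=m<\infty$, $m=n^2$, with $K$-basis $\omega_1=1,\omega_2,\dots,\omega_m$; the field $K$ is infinite. (From here on $n$ is this degree.) By transfer $D^\bullet=\bigoplus K^\bullet\omega_i$ with $K^\bullet$ a central subfield. Put $O_K=O\cap K^\bullet$, $I_K=I\cap K^\bullet$. The aim of this section is to move everything to the commutative ring $O_K$ and to compute $O/I$.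

**Step 1: coordinates.** As $D\otimes_KD^{op}\cong\operatorname{End}_K(D)$, each coordinate function with respect to $(\omega_i)$ has the form $\alpha\mapsto\sum_jx_{ij}\alpha y_{ij}$ with $x_{ij},y_{ij}\in D$; by transfer this holds on $D^\bullet$. Since $O$ and $I$ are stable under left and right multiplication by $D$ and under addition, they contain the coordinates of their elements, so
$$O=\bigoplus O_K\omega_i,\qquad I=\bigoplus I_K\omega_i,\qquad O_K=\{a\in K^\bullet:aI_K\subseteq I_K\},\qquad I_K\ne0.\tag{6.1}$$
For the third equality: if $a\in O_K$, then $aI_K\subseteq I\cap K^\bullet$; if $aI_K\subseteq I_K$, then $aI=\bigoplus aI_K\omega_i\subseteq I$. Note $K\subseteq O_K$. From $1+I\subseteq O^\times$ we get $1+I_K\subseteq O_K^\times$, so the ideal $I_K$ lies in every maximal ideal of $O_K$.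

**Lemma 6.1.** For each maximal ideal $\mathfrak m$ of $O_K$, $(O_K)_{\mathfrak m}$ is a valuation ring of $K^\bullet$.

*Proof.* Let $a\in K^\bullet$. By Lemma 5.5 take $c\in Y$ with $\beta=(a-c)^{-1}\in O$, and write $\beta=\sum b_i\omega_i$ with $b_i\in O_K$. Then $a\beta=1+c\beta\in O$, so $ab_i\in O_K$ for all $i$. If some $b_i\notin\mathfrak m$, then $a=(ab_i)/b_i\in(O_K)_{\mathfrak m}$. Otherwise all $b_i\in\mathfrak m$, and comparing first coordinates in $a\beta=1+\sum b_i\,c\omega_i$ gives $ab_1\in1+\sum b_iK\subseteq1+\mathfrak m$. So $a\ne0$ and $a^{-1}=b_1/(ab_1)\in(O_K)_{\mathfrak m}$. $\square$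

**Lemma 6.2.** $O_K$ has fewer than $|Y|$ maximal ideals.

*Proof.* Suppose $\mathfrak m_1,\dots,\mathfrak m_k$ are distinct maximal ideals with $k=|Y|$, $Y=\{c_1,\dots,c_k\}$. We build one $\alpha$ that defeats every constant. Choose $f_i\in O_K$ with $f_i\equiv1$ mod $\mathfrak m_i$ and $f_i\in\mathfrak m_j$ for $j\ne i$, and put $\alpha=\sum f_jc_j\in O$. Then $\alpha-c_i=(f_i-1)c_i+\sum_{j\ne i}f_jc_j\in\bigoplus_l\mathfrak m_i\omega_l=\mathfrak m_iO$, a proper ideal of $O$ since its elements have first coordinate in $\mathfrak m_i$. So no $\alpha-c_i$ has an inverse in $O$, contradicting Lemma 5.5. $\square$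

**Lemma 6.3.** $I_K$ is a radical ideal of $O_K$.

*Proof.* It suffices that $0\ne a\in O_K$ and $a^2\in I$ imply $a\in I$. For $d\in D$, since $a$ is central, $(1+ad)(1-ad)=(1-ad)(1+ad)=1-a^2d^2\in1+I\subseteq O^\times$, so $1+ad\in O^\times$. For $d,d'\in D$, $(1+ad)(1+ad')\in(1+a(d+d'))+I$, and by Proposition 5.3 all elements of the right side have the class of $1+a(d+d')$. So $\chi(d)=(1+ad)^*$ is a homomorphism $(D,+)\to G$. We show that it is trivial. Let $V=\ker\chi$, of finite index, and let $h=\chi(d_0)$. For $0\ne d\in d_0+V$, $(1+ad)-ad=1\in N$ gives $h\perp a^*d^*$. For any $g\in D^\times$, apply Lemma 3.2 to a set $R$ of representatives of $D/V$: some $\nu+R\subseteq gN$, and $\nu+R$ again represents $D/V$, so it contains an element $d\in(d_0+V)\cap gN$. Hence $h\perp a^*g^*$ for all $g$, that is $h\perp G$, and $h=1$ by Lemma 2.4. Thus $1+aD\subseteq N^\bullet$, i.e. $a\in I$. $\square$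

Let $\mathfrak m_1,\dots,\mathfrak m_\rho$ be the maximal ideals of $O_K$; $\rho\ge1$.

**Proposition 6.4.** $I_K=\mathfrak m_1\cap\dots\cap\mathfrak m_\rho$.

*Proof.* Let $V_i=(O_K)_{\mathfrak m_i}$, so $O_K=\bigcap V_i$. We first write $I_K$ as an intersection of primes and then use that $O_K$ is the full multiplier ring of $I_K$.

As $V_i$ is a valuation ring, the primes of $O_K$ between $I_K$ and $\mathfrak m_i$ form a chain, non-empty as it contains $\mathfrak m_i$. Let $\mathfrak p_i$ be their intersection, which is prime. By Lemma 6.3, $I_K$ is an intersection of primes; each of them lies in some $\mathfrak m_i$ and so contains $\mathfrak p_i$. Hence $I_K=\bigcap\mathfrak p_i$.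

Let $W_i=(O_K)_{\mathfrak p_i}$, the localization of $V_i$ at $\mathfrak p_iV_i$. In a valuation ring $V$ with prime $\mathfrak p$, $\mathfrak pV_{\mathfrak p}=\mathfrak p$: for $a\in\mathfrak p$, $s\notin\mathfrak p$, $s\notin aV$, so $a=sb$ with $b\in V$, and $b\in\mathfrak p$. So $W_i$ has maximal ideal $\mathfrak p_iW_i=\mathfrak p_iV_i$. Let $a\in\bigcap W_i$ and $b\in I_K$. Then $ab\in\mathfrak p_iW_i=\mathfrak p_iV_i$ for all $i$, so $ab\in\bigcap V_i=O_K$ and $ab\in\bigcap(\mathfrak p_iV_i\cap O_K)=\bigcap\mathfrak p_i=I_K$. By (6.1), $a\in O_K$. So $O_K=\bigcap W_i$.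

Suppose $\mathfrak p_j\ne\mathfrak m_j$ for some $j$. Then $\mathfrak m_j\not\subseteq\mathfrak p_i$ for every $i$: if $\mathfrak m_j\subseteq\mathfrak p_i\subseteq\mathfrak m_i$, then $i=j$ and $\mathfrak p_j=\mathfrak m_j$. By prime avoidance there is $t\in\mathfrak m_j\setminus\bigcup\mathfrak p_i$, and $t^{-1}\in\bigcap W_i=O_K$, a contradiction. So $\mathfrak p_i=\mathfrak m_i$ for all $i$. $\square$

**Step 2: the quotient and the map $\theta$.** Put $k_i=O_K/\mathfrak m_i\supseteq K$. By (6.1), Proposition 6.4 and the Chinese remainder theorem,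
$$A:=O/I=D\otimes_K(O_K/I_K)=\prod_{i=1}^\rho A_i,\qquad A_i=D\otimes_Kk_i,\tag{6.2}$$
with $A_i$ central simple over the infinite field $k_i$. The map $O^\times\to A^\times$ is onto with kernel $1+I$: if $\alpha\in O$ maps to a unit, there is $\beta\in O$ with $\alpha\beta,\beta\alpha\in1+I\subseteq O^\times$, so $\alpha\in O^\times$. As $1+I\subseteq N^\bullet$, classes define a homomorphism $\theta\colon A^\times\to G$, onto since $D^\times\subseteq O^\times$.

In Example 5.4, $O=O_K$ and $\rho=2$: the elements of $O$ whose $5$-adic value is infinite (with $0$), and likewise for $13$, are two primes with intersection $I$. By Proposition 6.4, $I$ is the intersection of the maximal ideals $\mathfrak m$. Each $\mathfrak m$ contains $I$, hence contains one of the two primes. For each of these primes, every element of $O$ outside it is invertible modulo it: by the Chinese remainder theorem, an element that has finite $5$-adic value can be changed, without changing its residue modulo the first prime, to one that has $13$-adic value $0$, and this is a unit of $O$. So these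 primes are the maximal ideals.

## 7. One maximal ideal gives one valuation

In this section $\rho=1$. Write $k=k_1$, $A=D\otimes_Kk$. Now $O_K$ is a valuation ring with maximal ideal $I_K$. We show that $N$ is open for one valuation. If $D=K$, Step 1 below is trivial; in general it excludes that $D$ splits.

**Step 1: $A$ is a division ring.** This is needed so that reduced norms stay away from $0$. Suppose $A\cong M_l(\Lambda)$ with $l\ge2$ and $\Lambda$ a division ring with infinite centre $k$. We show that then everything is related to everything.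

If $p,p'\in A^\times$ and $p+p'=1$, then $\theta(p)\perp\theta(p')$: lift $p$ to $\alpha\in O^\times$; then $1-\alpha\in O^\times$ lifts $p'$, and Lemma 2.1 applies.

For $i\ne j$, $\lambda\mapsto\theta(1+\lambda E_{ij})$ is a homomorphism $(\Lambda,+)\to G$. Its kernel has finite index in an infinite group, so it is non-zero; conjugation by diagonal matrices with an arbitrary $i$-th entry and $1$ elsewhere shows that it is stable under left multiplication by $\Lambda^\times$. So it is $\Lambda$, and $\theta$ kills the elementary group $E_l(\Lambda)$. By Gaussian elimination $GL_l(\Lambda)$ is generated by $E_l(\Lambda)$ and diagonal matrices with a single non-trivial entry. The signed permutation matrix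
$$\begin{pmatrix}0&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&-1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}\begin{pmatrix}1&-1\\0&1\end{pmatrix}$$
in two coordinates is elementary, and conjugating by it moves the entry from one of these positions to the other. So $\delta(a)=\theta(\operatorname{diag}(a,1,\dots,1))$ is a surjective homomorphism $\Lambda^\times\to G$, and $\delta(a)$ is also the value of $\theta$ on the diagonal matrix with single non-trivial entry $a$ in any other position.

Given $a,b\in\Lambda^\times$, put $t=1+a-b$ and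
$$p_2=\begin{pmatrix}0&-a\\1&t\end{pmatrix},\qquad1-p_2=\begin{pmatrix}1&a\\-1&1-t\end{pmatrix}.$$
Then
$$p_2\begin{pmatrix}1&-t\\0&1\end{pmatrix}=\begin{pmatrix}0&-a\\1&0\end{pmatrix}=\begin{pmatrix}a&0\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix},$$
and adding the first row of $1-p_2$ to the second gives, since $1-t+a=b$,
$$\begin{pmatrix}1&a\\0&b\end{pmatrix}=\begin{pmatrix}1&0\\0&b\end{pmatrix}\begin{pmatrix}1&a\\0&1\end{pmatrix}.$$
With $\lambda\in k\setminus\{0,1\}$ and $p=\operatorname{diag}(p_2,\lambda,\dots,\lambda)$ we get $\theta(p)=\delta(a)\delta(\lambda)^{l-2}$ and $\theta(1-p)=\delta(b)\delta(1-\lambda)^{l-2}$, and these are related by $\perp$. As $a,b$ are arbitrary and $\delta$ is onto, $g\perp h$ for all $g,h\in G$. This contradicts Lemma 2.4, since $G\ne1$.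

**Step 2: a valuation ring of $K$ that computes $I_K$.** We show: there is a valuation ring $W\ne K$ of $K$ with $W^\bullet\subseteq O_K$ and
$$I_K=\bigcap_{f\in K^\times}f\mathfrak m_W^\bullet.\tag{7.1}$$
Let $B_K=B\cap K$. Since $0\ne I_K\subseteq B^\bullet\cap K^\bullet=B_K^\bullet$, $B_K\ne0$. Let $R_K=\{a\in K:aB_K\subseteq B_K\}$, a subring of $K$ that contains $B_K$ as an ideal. For $b\in B_K$, $(1+b)^{-1}\in M\cap K$ and $MB=B$ (Proposition 4.3), so $(1+b)^{-1}\in R_K$. Thus $1+B_K\subseteq R_K^\times$, and $B_K$ lies in every maximal ideal of $R_K$. By Chevalley's extension theorem there is a valuation ring $W$ of $K$ dominating a localization of $R_K$ at a maximal ideal. So $B_K\subseteq\mathfrak m_W$, and $W\ne K$ as $B_K\ne0$. Then $I_K\subseteq B_K^\bullet\subseteq\mathfrak m_W^\bullet$. If $a\in W^\bullet\setminus O_K$, then $a^{-1}\in I_K\subseteq\mathfrak m_W^\bullet$, a contradiction. So $W^\bullet\subseteq O_K$.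

Next, $O_K=\bigcup_{f\in K^\times}f^{-1}W^\bullet$. Here "$\supseteq$" holds as $K\subseteq O_K$. Let $a\in O_K$. Then $a\xi\in I_K\subseteq B^\bullet$ for all $\xi\in I_K=K^\bullet\cap\bigcap_c(Bc)^\bullet$ (Lemma 5.1). So the sets $\{\xi\in K^\bullet\cap(Bc)^\bullet:a\xi\notin B^\bullet\}$, $c\in D^\times$, have empty intersection. By saturation there are $c_1,\dots,c_s\in D^\times$ with $a\xi\in B^\bullet$ for all $\xi\in K^\bullet\cap\bigcap_j(Bc_j)^\bullet$. This last set contains $I_K\ne0$, so by transfer there is $f\in K^\times\cap\bigcap_jBc_j$. Hence $af\in B^\bullet\cap K^\bullet=B_K^\bullet\subseteq W^\bullet$, as required.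

Finally, for $0\ne a\in K^\bullet$: $a\in I_K$ iff $a^{-1}\notin O_K$ iff $fa^{-1}\notin W^\bullet$ for all $f\in K^\times$ iff $a\in f\mathfrak m_W^\bullet$ for all $f\in K^\times$. This is (7.1).

**Step 3: the reduced norm measures coordinates up to a bound.** Let $w\colon K^\times\to\Gamma$ be the valuation of $W$, $\Gamma\ne0$. Let $F\in K[X_1,\dots,X_m]$ be the reduced norm form, homogeneous of degree $n$: $\operatorname{Nrd}(\sum a_i\omega_i)=F(a)$. Recall that $\operatorname{Nrd}$ is multiplicative, $\operatorname{Nrd}(a)=a^n$ for $a\in K$, and that $F$ is also the reduced norm form of $D\otimes_Kk$ over $k$. For $\alpha=\sum a_i\omega_i\ne0$ put $f(\alpha)=\min\{w(a_i):a_i\ne0\}$, and write $|\cdot|$ for the absolute value in an ordered abelian group. We claim that there is $0\le\gamma_0\in\Gamma$ with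
$$|w(\operatorname{Nrd}\alpha)-nf(\alpha)|\le\gamma_0\qquad(\alpha\in D^\times).\tag{7.2}$$
By homogeneity $w(F(a))\ge nf(\alpha)+\min w(\text{non-zero coefficients of }F)$. For the other side let, for $c\in K^\times$,
$$Z_c=\{a\in W^m:\text{some }a_i=1,\ F(a)\in c\,\mathfrak m_W\}.$$
These sets form a chain. If all were non-empty, saturation would give $a\in(W^\bullet)^m\subseteq O_K^m$ with some $a_i=1$ and $F(a)\in\bigcap_cc\,\mathfrak m_W^\bullet=I_K$. Modulo $I_K$ this is a non-zero element of $D\otimes_Kk$ with reduced norm $0$, which is impossible in a division ring (Step 1), where every non-zero element has an inverse and $\operatorname{Nrd}$ is multiplicative. So $Z_c=\emptyset$ for some $c$, and since $Z_c$ shrinks as $w(c)$ grows, we may take $w(c)\ge0$. Dividing $\alpha$ by a coordinate of minimal value gives $w(\operatorname{Nrd}\alpha)\le nf(\alpha)+w(c)$. Take $\gamma_0$ to be the larger of $w(c)$ and the absolute value of the minimum above.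

The error $\gamma_0$ is real. For the quaternions $\mathbb Q+\mathbb Qi+\mathbb Qj+\mathbb Qk$ with $\operatorname{Nrd}=a_1^2+a_2^2+a_3^2+a_4^2$ and $w=v_2$: let the coordinates be $2$-integral, not all even. One or three odd coordinates make the norm odd; two make it $2$ mod $4$; four make it $4$ mod $8$. So $0\le w(\operatorname{Nrd}\alpha)-2f(\alpha)\le2$, and both ends occur. The function $f$ itself is not multiplicative there: $f(1+i)=0$, but $f((1+i)^2)=f(2i)=1$.

**Step 4: the valuation $v$.** We divide out enough of $\Gamma$ for the error to become harmless. Let $\Lambda_0$ be the convex subgroup of $\Gamma$ generated by $\gamma_0$. *Case 1:* $\Lambda_0\ne\Gamma$; put $\Lambda=\Lambda_0$. *Case 2:* $\Lambda_0=\Gamma$, so $\gamma_0>0$; let $\Lambda$ be the largest convex subgroup not containing $\gamma_0$ (convex subgroups form a chain, so the union of those not containing $\gamma_0$ is one). Every strictly larger convex subgroup contains $\gamma_0$, hence is $\Gamma$. So $\Gamma/\Lambda$ is non-zero without proper non-zero convex subgroups, and embeds in $\mathbb R$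 by Hölder's theorem.

Put $\Gamma'=\Gamma/\Lambda\ne0$, $w'=w\bmod\Lambda$, $f'=f\bmod\Lambda$, and let $r_0\ge0$ be the image of $\gamma_0$ in $\Gamma'$ ($r_0=0$ in Case 1). Put $v=w'\circ\operatorname{Nrd}$. This is a homomorphism from $D^\times$ onto a subgroup of $\Gamma'$, with $v|_{K^\times}=nw'$ non-trivial, and by (7.2)
$$|v(\alpha)-nf'(\alpha)|\le r_0\qquad(\alpha\in D^\times).\tag{7.3}$$

We check that $v$ is a valuation onto its image. Clearly $f'(\alpha+\beta)\ge\min(f'(\alpha),f'(\beta))$ when $\alpha,\beta,\alpha+\beta\neq0$. In Case 1, $v=nf'$ and we are done. In Case 2, since $a+b=a(1+a^{-1}b)$, it suffices that $\alpha\ne0$, $v(\alpha)\ge0$, $1+\alpha\ne0$ imply $v(1+\alpha)\ge0$. By (7.3), $nf'(\alpha^i)\ge v(\alpha^i)-r_0\ge-r_0$, so $f'(\alpha^i)\ge-r_0/n$ in $\mathbb R$ for all $i\ge0$. Integers have $w\ge0$ or are $0$ in $K$, so the binomial formula gives $f'((1+\alpha)^l)\ge-r_0/n$. Hence $l\,v(1+\alpha)=v((1+\alpha)^l)\ge nf'((1+\alpha)^l)-r_0\ge-2r_0$ for all $l\ge1$. In $\mathbb R$ this forces $v(1+\alpha)\ge0$.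

**Step 5: $N$ is $\tau_v$-open.** By (6.1) and (7.1), $I=\bigcap_{f\in K^\times}\bigoplus_if\mathfrak m_W^\bullet\omega_i$; the sets on the right form a chain, and $1+I\subseteq N^\bullet$. So the sets $\{\alpha\in\bigoplus_if\mathfrak m_W^\bullet\omega_i:1+\alpha\notin N^\bullet\}$ have empty intersection, and by saturation one of them is empty. By transfer there is $c\in K^\times$ with $1+\bigoplus_ic\,\mathfrak m_W\omega_i\subseteq N$. Put $\delta=w'(c)+r_0\in\Gamma'$ and $\gamma'=n\delta\in v(K^\times)$. If $v(\alpha)>\gamma'$, then $nf'(\alpha)\ge v(\alpha)-r_0>n\delta-r_0\ge nw'(c)$. So $f'(\alpha)>w'(c)$, and all non-zero coordinates satisfy $w(a_i)>w(c)$, that is $\alpha\in\bigoplus c\,\mathfrak m_W\omega_i$. Hence $1+U\subseteq N$ for $U=\{0\}\cup\{v>\gamma'\}$, and $N$ is $\tau_v$-open by the remark after Definition 1.1.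

This proves B(1) when $\rho=1$, with $r=1$, $G_1=G$, $v_1=v$.

## 8. Several maximal ideals decompose $G$

Now $\rho\ge2$. We show that the factors $A_i$ of (6.2) split $G$ into mutually related factors, each of which is again a quotient with a V-graph of diameter $\ge3$.

For $\alpha\in O$ let $S(\alpha)=\{(\alpha+\varepsilon)^*:\varepsilon\in I,\ \alpha+\varepsilon\ne0\}\ne\emptyset$; it depends only on $\alpha+I$. Three rules hold. For $u\in O^\times$, $S(u\alpha)=u^*S(\alpha)$, as $uI=I$. For $u\in O^\times$, $S(u)=\{u^*\}$ by Proposition 5.3. If $\alpha+\beta\in1+I$, then $S(\alpha)\perp S(\beta)$ elementwise, by Lemma 2.1 and $1+I\subseteq N^\bullet$.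

Fix $i$. Let $G_i=\theta(A_i^\times)$ and $G_i'=\theta(\prod_{j\ne i}A_j^\times)$, with entries $1$ in the other factors. These commute elementwise and $G=G_iG_i'$. Choose $e\in O_K$ with $e\equiv1$ mod $\mathfrak m_i$ and $e\in\mathfrak m_j$ for $j\ne i$. "At $j$" means: the image in $A_j$. If $u\in O^\times$ is $1$ at $i$, then $ue\equiv e$ mod $I$, so $u^*S(e)=S(e)$; as $O^\times\to A^\times$ is onto, $G_i'S(e)=S(e)$. Likewise $G_iS(1-e)=S(1-e)$. And $S(e)\perp S(1-e)$.

**Lemma 8.1.** $G_i\perp G_i'$, $S(e)\perp G_i$ and $S(1-e)\perp G_i'$, elementwise.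

*Proof.* Let $s\in S(e)$, $t\in S(1-e)$, $g\in G_i'$, $h\in G_i$. Then $s,gs\in S(e)$ and $t,ht\in S(1-e)$. From $s,gs\in C(ht)$ we get $g\in C(ht)$; in the same way $g\in C(t)$, which is the third claim. Hence $ht,t\in C(g)$ and $h\in C(g)$, the first claim. Also $t,ht\in C(s)$ gives $h\in C(s)$, the second. $\square$

**Lemma 8.2.** $G=G_i\times G_i'$; hence $G=\prod_iG_i$.

*Proof.* If $g\in G_i\cap G_i'$, then $C(g)\supseteq G_iG_i'=G$ by Lemma 8.1, so $g=1$ by Lemma 2.4. The $G_j$ commute elementwise, generate $G$, and $G_i'$ is generated by the $G_j$ with $j\ne i$; applying the first part for every $i$ gives $G=\prod G_i$. $\square$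

**Lemma 8.3.** $S(e)=G_i'$ and $S(1-e)=G_i$.

*Proof.* Let $s=s_is'\in S(e)$ with $s_i\in G_i$, $s'\in G_i'$. Then $s_i=s'^{-1}s\in S(e)$, so $s_i\perp G_i$; also $s_i\perp G_i'$, as $s_i\in G_i$. So $s_i=1$ by Lemma 2.4. Thus $S(e)\subseteq G_i'$, with equality since $S(e)\neq\emptyset$ is stable under $G_i'$. Similarly, if $t=t_it'\in S(1-e)$, then $t'=t_i^{-1}t\in S(1-e)$ is related to $G_i'$ and, as $t'\in G_i'$, to $G_i$. So $t'=1$, and $S(1-e)=G_i$ by stability. $\square$

**Lemma 8.4.** $G_i\ne1$.

*Proof.* Suppose $G_i=1$; then $S(1-e)=\{1\}$. As $e\notin I$, there is $d\in D$ with $1+ed\notin N^\bullet$. At $i$ the element $1+ed$ is $1+d$, at $j\ne i$ it is $1$. If $d\ne-1$, then $1+ed\in O^\times$ has class in $G_i=1$, a contradiction. So $d=-1$ and $1-e\notin N^\bullet$. But $1-e\ne0$, as it is $1$ at $j\ne i$, and its class is in $S(1-e)=\{1\}$, a contradiction. $\square$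

Let $\pi_i\colon G\to G_i$ be the projection and $N_i=\ker(D^\times\to G_i)$. So $N=\bigcap N_i$, $-1\in N_i$, $D^\times/N_i=G_i$. For $d\in D^\times$, $\pi_i(d^*)$ is the value of $\theta$ on the element equal to $d$ at $i$ and to $1$ elsewhere. Let $\Delta_i$ be the subgraph induced on $G_i\setminus\{1\}$.

**Proposition 8.5.** $\Delta_i$ is a V-graph on $D^\times/N_i=G_i$ of diameter $\ge3$.

*Proof.* (V2)+(V3): the closed balls of $\Delta_i$ together with $1$ are the subgroups $C(c)\cap G_i$.

(V1): let $a,b\in D^\times\setminus N_i$ with $a+b=1$. We realize the relation between $a$ and $b$ only at $i$. Let $\beta=1-ea$; it is $1-a=b$ at $i$ and $1$ elsewhere, so $\beta\in O^\times$ and $S(\beta)=\{\pi_i(b^*)\}$. Let $u\in O^\times$ be $a$ at $i$ and $1$ elsewhere. Then $ue\equiv ea$ mod $I$, so $S(ea)=\pi_i(a^*)S(e)=\pi_i(a^*)G_i'\ni\pi_i(a^*)$. As $ea+\beta=1$, $\pi_i(a^*)\perp\pi_i(b^*)$. Both are non-trivial, so their distance in $\Delta_i$ is $\le1$.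

Diameter: write $x^*=x_ix'$, $y^*=y_iy'$ in $G_i\times G_i'$. Suppose $x_i=1$. Then $x^*\in G_i'$, so $G_i\subseteq C(x^*)$. If $y_i=1$, then also $G_i\subseteq C(y^*)$, so $1\ne G_i\subseteq C(x^*)\cap C(y^*)=1$, a contradiction. If $y_i\ne1$, then $y_i\in C(x^*)$, and $y_i\perp y_i$, $y_i\perp y'$ give $y^*\in C(y_i)$, so $y_i\in C(x^*)\cap C(y^*)=1$, a contradiction. So $x_i\ne1$, and by symmetry $y_i\ne1$. If $g\in G_i$ satisfies $g\perp x_i$ and $g\perp y_i$, then, as $g\perp G_i'$, $g\in C(x^*)\cap C(y^*)=1$. So $d_{\Delta_i}(x_i,y_i)\ge3$. $\square$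

## 9. Induction on $|G|$ and distinctness of the topologies

**Step 1: assembling the factors.** We prove B(1) by induction on $|G|$. If $\rho=1$, Section 7 gives one factor. If $\rho\ge2$, each $G_i'\ne1$ by Lemma 8.4, so $|G_i|<|G|$, and by Proposition 8.5 induction applies to $(N_i,\Delta_i)$. This gives $G_i=\prod_\kappa G_{i\kappa}$, subgroups $N_{i\kappa}=\ker(D^\times\to G_{i\kappa})$, and valuations $v_{i\kappa}$ with $v_{i\kappa},v_{i\kappa'}$ of distinct topologies for $\kappa\ne\kappa'$. All claims of B(1) for $G=\prod G_{i\kappa}$ but one now hold. Openness and the statement on induced graphs are part of the induction hypothesis. For $g\in G_{i\kappa}$ the subgroup $C(g)$ contains $G_{i\lambda}$ ($\lambda\ne\kappa$) by induction and $G_i'$ by Lemma 8.1, hence all of $\prod_{(j,\lambda)\ne(i,\kappa)}G_{j\lambda}$. What remains is $\tau_{v_{i\kappa}}\ne\tau_{v_{j\lambda}}$ for $i\ne j$.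

**Step 2: what equal topologies would mean.** Suppose $\tau_{v_{i\kappa}}=\tau_{v_{j\lambda}}=\tau_v$ with $v=v_{i\kappa}$ and $i\ne j$. The relation $v(a)\le v(b)$ on $D^\times$ extends to $D^{\bullet\times}$ and defines a valuation $v^\bullet$ of $D^\bullet$ extending $v$. Let
$$\mu=\{\alpha\in D^\bullet:\alpha=0\text{ or }v^\bullet(\alpha)>v(c)\text{ for all }c\in D^\times\},$$
an additive group. Since $N_{i\kappa}$ and $N_{j\lambda}$ are $\tau_v$-open, $1+\mu\subseteq N_{i\kappa}^\bullet\cap N_{j\lambda}^\bullet$.

**Step 3: $I\subseteq\mu$.** Let $\alpha\notin\mu$, so $\alpha\ne0$ and $v^\bullet(\alpha)\le v(c)$ for some $c\in D^\times$, and let $1+\{v>\gamma\}\subseteq N_{i\kappa}$. Every class of $D^\times/N_{i\kappa}$ contains elements $d$ with $v(d)$ arbitrarily negative: multiply by $a^{|G_{i\kappa}|}\in N_{i\kappa}$ with $v(a)$ very negative. Choose such $d$ in a class with $\alpha d\notin N_{i\kappa}^\bullet$, which is possible as $G_{i\kappa}\ne1$, and with $v(d)$ so negative that $v^\bullet((\alpha d)^{-1})=-v(d)-v^\bullet(\alpha)\ge-v(d)-v(c)>\gamma$.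 Then $1+\alpha d=\alpha d(1+(\alpha d)^{-1})\notin N_{i\kappa}^\bullet\supseteq N^\bullet$. So $\alpha\notin I$.

**Step 4: the contradiction.** Take $e$ as in Section 8 for $i$. Then $e\ne0,1$ and $e(1-e)\in\bigcap\mathfrak m_l=I_K\subseteq\mu$. If $v^\bullet(e)<0$, then $v^\bullet(1-e)=v^\bullet(e)<0$, contradicting $v^\bullet(e(1-e))>v(1)=0$; likewise $v^\bullet(1-e)<0$ is impossible. So both values are $\ge0$, and one of them is $0$ since $e+(1-e)=1$. The other one equals $v^\bullet(e(1-e))$. Hence $e\in\mu$ or $1-e\in\mu$.

If $e\in\mu$, then $1-e+I\subseteq1+\mu\subseteq N_{i\kappa}^\bullet$, so $S(1-e)=G_i$ (Lemma 8.3) has trivial image in $G_{i\kappa}\ne1$, a contradiction. If $1-e\in\mu$, then $e+I\subseteq1+\mu\subseteq N_{j\lambda}^\bullet$, so $S(e)=G_i'\supseteq G_{j\lambda}$ has trivial image in $G_{j\lambda}\ne1$, a contradiction. This proves B(1), and with it Theorem A. $\blacksquare$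

## 10. Weak approximation and the number of valuations

**Step 1: weak approximation on $D$.** We show that $D$ is dense in $\prod(D,\tau_{v_i})$ whenever $v_1,\dots,v_r$ are non-trivial valuations with pairwise distinct topologies.

Let $v$ be a non-trivial valuation of $D$ and $w=v|_{K^\times}$. For $\alpha=\sum a_i\omega_i$,
$$v(\alpha)\ge\min_i(w(a_i)+v(\omega_i))\tag{10.1}$$
(zero terms omitted). Given $\gamma\in v(D^\times)$, choose $\alpha$ with $v(\alpha)<\gamma+v(\omega_i)$ for all $i$, which is possible as $v(D^\times)\ne0$ has no least element; then some $w(a_i)<\gamma$. So $w(K^\times)$ is unbounded in both directions in $v(D^\times)$; in particular $w$ is non-trivial. Moreover $a_i=\sum_jx_{ij}\alpha y_{ij}$ (Section 6) gives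
$$w(a_i)\ge\min_j(v(x_{ij})+v(\alpha)+v(y_{ij})).\tag{10.2}$$
By (10.1) a product of sufficiently small $\tau_w$-neighborhoods of $0$ lies in a given $\tau_v$-neighborhood, and by (10.2) conversely. Hence $\tau_v$ is the product topology of $\tau_w$ on $D=K^m$, and $\tau_v$, $\tau_w$ determine each other.

If $W\subseteq W'\ne K$ are valuation rings of $K$, they define the same topology: $c\,\mathfrak m_{W'}\subseteq c\,\mathfrak m_W$, and with $0\ne t\in\mathfrak m_{W'}$, $ct\,\mathfrak m_W\subseteq ctW'\subseteq c\,\mathfrak m_{W'}$. So two dependent valuation rings (contained in a common valuation ring $\ne K$) define the same topology. Therefore the restrictions $w_i$ of $v_1,\dots,v_r$, whose topologies are pairwise distinct, are pairwise independent. By the approximation theorem for pairwise independent valuations (Bourbaki, *Algèbre commutative* VI §7 no. 2), $K$ is dense in $\prod(K,\tau_{w_i})$. Apply this to each of the $m$ coordinates.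

**Step 2: $r\le\log_4|G|$.** In $G_i$ take $x_i,y_i$ at distance $\ge3$ in $\Delta_i$. The elements $1,x_i,y_i,x_iy_i$ are distinct ($x_iy_i\ne1$ by Lemma 2.3 applied to $\Delta_i$). So $|G_i|\ge4$ and $|G|\ge4^r$.

**Step 3: $r\ge2$ forces diameter $3$.** Let $a,b\in G\setminus\{1\}$ with components $a_i,b_i$. If $a_i\ne1$, then $a_i\perp a$, since $C(a_i)$ contains $a_i$ and all $G_j$, $j\ne i$. If there are $i\ne j$ with $a_i\ne1\ne b_j$, then $a_i\perp b_j$ and the sequence $a,a_i,b_j,b$ shows $d(a,b)\le3$. Otherwise $a$ and $b$ lie in one common $G_i$, and any $1\ne c\in G_j$, $j\ne i$, is related to both, so $d(a,b)\le2$. Hence $\operatorname{diam}\Delta\le3$, and so it equals $3$. If $\operatorname{diam}\Delta\ge4$, then $r=1$ and $N=N_1$ is open for the single valuation $v_1$.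

**Step 4: no topology can be dispensed with.** Let $N$ be open for the finite set $\widetilde T$ of non-trivial valuations, and suppose $\tau_{v_i}\notin\{\tau_v:v\in\widetilde T\}$. Take $g\in D^\times\setminus N_i$; the set $gN_i$ is $\tau_{v_i}$-open. By Step 1, used with $v_i$ and one valuation from $\widetilde T$ for each topology $\tau_v$, $v\in\widetilde T$, there is $a\in gN_i$ as close to $1$ as we like for all $v\in\widetilde T$. So we may take $a\in N\subseteq N_i$, a contradiction. This proves B(2). The argument used only that $N\subseteq N_i\subsetneq D^\times$ and that $N_i$ is a $\tau_{v_i}$-open subgroup. $\blacksquare$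

## 11. Products of V-graphs and the sharp examples

**Step 1: the converse, B(3).** Let $v_i,N_i$ be as in B(3) and $H_i=D^\times/N_i$. Cosets of $N_i$ are $\tau_{v_i}$-open, so by weak approximation every family of cosets $g_iN_i$ has a common element. Hence $D^\times\to\prod H_i$ is onto, and $D^\times/\bigcap N_i\cong\prod H_i$; also $-1\in\bigcap N_i$. Define $(a_i)\perp(b_i)$ iff $a_i\perp b_i$ for all $i$, and join distinct $a,b\ne1$ by an edge iff $a\perp b$. Closed balls together with $1$ are $C(c)=\prod C(c_i)$, which are subgroups. (V1) holds because it holds in each component, trivially if a component is $1$. If $x_i,y_i\in H_i$ are at distance $\ge3$, then for $x=(x_i)$, $y=(y_i)$ we have $C(x)\cap C(y)=\prod(C(x_i)\cap C(y_i))=1$, so $d(x,y)\ge3$. $\blacksquare$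

**Step 2: the bound $\log_4|G|$ is attained, B(4).** Let $p_1,\dots,p_r\equiv1\bmod4$ be distinct primes and $N=\bigcap N^{(p_i)}\subseteq\mathbb Q^\times$. By Example 1.4 and Step 1 there is a V-graph of diameter $\ge3$ on a group of order $4^r$. By Step 4 of Section 10 with $N_i=N^{(p_i)}$ and $v_i=v_{p_i}$, every finite set of non-trivial valuations for which $N$ is open contains valuations defining each of the $r$ topologies $\tau_{v_{p_i}}$. The valuations in B(1) form such a set, so the decomposition in B(1) has at least $r$ factors; by Step 2 of Section 10 it has at most $\log_44^r=r$. For $r=2$ and the primes $5$, $13$ this is Example 1.5, whose graph has diameter exactly $3$ by Step 3 of Section 10.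

**Step 3: diameter $2$ does not suffice, B(4).** This is Example 1.6: there $D=\mathbb Q$, the V-graph has diameter $2$, and $N$ is not open for any finite set of non-trivial valuations. $\blacksquare$
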